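# Covering compact spaces with a dense metrizable subspace by few discrete sets

## Compact metrizable spaces satisfy $\mathrm{dis}(X)\ge\Delta(X)$

All spaces are Hausdorff. A subspace $D$ of $X$ is called discrete if it is discrete in the subspace topology: every $d\in D$ has an open neighborhood $V$ in $X$ with $V\cap D=\{d\}$. Discrete sets need not be closed.

**Definition.** For a space $X$, let $\mathrm{dis}(X)$ be the least number of discrete subspaces required to cover $X$, and let $\Delta(X)$ be the least cardinality of a non-empty open subset of $X$.

If $X$ is the one-point compactification of an infinite discrete set, then $\mathrm{dis}(X)=2$ (the isolated points, and the point at infinity), and $\Delta(X)=1$. One isolated point always makes $\Delta(X)=1$, so for non-empty $X$ with an isolated point the inequality $\mathrm{dis}(X)\ge\Delta(X)$ is trivial. Three remarks will be used constantly.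

* If $A\subseteq X$, then $\mathrm{dis}(A)\le\mathrm{dis}(X)$: intersect a cover with $A$.
* $\Delta(X)\le|X|$ for non-empty $X$, since $X$ itself is open.
* If $\mathcal B$ is a base of $X$ and $D\subseteq X$ is discrete, then $|D|\le|\mathcal B|$: choose $B_d\in\mathcal B$ with $B_d\cap D=\{d\}$; the map $d\mapsto B_d$ is injective.

**Proposition A.** Every non-empty compact metrizable space satisfies $\mathrm{dis}(X)\ge\Delta(X)$.

*Proof.* A compact metrizable space has a countable base, so its discrete subspaces are countable, and $|X|\le\mathrm{dis}(X)\cdot\omega$. If $X$ is uncountable, this forces $\mathrm{dis}(X)\ge|X|\ge\Delta(X)$. If $X$ is countable, it is a countable union of closed singletons, and by the Baire category theorem some singleton has non-empty interior. So $X$ has an isolated point and $\Delta(X)=1\le\mathrm{dis}(X)$. $\square$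

Two things made this work: a base bounded the size of each discrete set, and the Baire category theorem took care of the small spaces. What changes if $X$ is only assumed to have a dense metrizable subspace $M$? The points outside $M$ are then no longer controlled by the metric, and discrete sets may live there.

## Dense metrizable subspaces, and the answer

Recall that the weight $w(Y)$ is the least cardinality of a base of $Y$, and the density $d(Y)$ is the least cardinality of a dense subset. For a metrizable space with $d(Y)$ infinite, $w(Y)=d(Y)$. A Baire space is one in which countable intersections of dense open sets are dense; we use that a non-empty Baire space is not a countable union of nowhere dense sets. Completely metrizable spaces are Baire. A space is zero-dimensional if it has a base of clopen sets. We write $D(\mu)$ for the discrete space of size $\mu$.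

Juhász and Szentmiklóssy asked whether $\mathrm{dis}(X)\ge\Delta(X)$ for every compact space $X$. The following is known.

* $\mathrm{dis}(X)\ge\mathfrak c$ for every compact space without isolated points (Gruenhage).
* If $X$ is compact and $\chi(x,X)\ge\kappa$ for every $x\in X$, then $\mathrm{dis}(X)\ge2^\kappa$ (Juhász–Szentmiklóssy); here $\chi(x,X)$ is the least size of a neighborhood base at $x$.
* Compact metrizable spaces satisfy the inequality; this is Proposition A.
* If $X$ is hereditarily meta-Lindelöf and contains a dense Baire metrizable subset, then $\mathrm{dis}(X)\ge\Delta(X)$; in particular this holds for every Gul'ko compactum.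

Santi Spadaro, in "A note on discrete sets", arXiv:0905.3588 (2009), asks: is $\mathrm{dis}(X)\ge\Delta(X)$ for every compact space with a (Baire) dense metrizable subset? There are two questions here, with and without the word "Baire". The answer to both is no, in ZFC, and so the question of Juhász and Szentmiklóssy also has a negative answer.

**Theorem 1 (ZFC).** Let $\mu$ be an infinite cardinal with $\mu^\omega=\mu$ (e.g. $\mu=\mathfrak c$, or $\mu=\kappa^\omega$ for any cardinal $\kappa\ge2$). Let $\theta$ be the least cardinal with $\mu^\theta>\mu$. Then there is a compact zero-dimensional Hausdorff space $X$ with a dense subspace homeomorphic to $D(\mu)^\omega$, which is completely metrizable and hence Baire, such that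
$$\mathrm{dis}(X)=\mu<\mu^\theta=\Delta(X)=|X|.$$
For $\mu=\mathfrak c$: $\theta$ is the least cardinal with $2^\theta>\mathfrak c$, and $\mathrm{dis}(X)=\mathfrak c<2^\theta=\Delta(X)$.

Before building $X$ we push the proof of Proposition A as far as it goes. This tells us what a counterexample must look like.

## Diagonalizing against discrete covers of $D(\mu)^\omega$

The simplest non-separable space to try is $D(\mu)^\omega$, where one can argue by hand. For a finite sequence $s$, the points $x\in D(\mu)^\omega$ extending $s$ form a basic open set. We write $\mu^{<\omega}$ for the set of finite sequences in $\mu$.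

**Lemma B.** $\mathrm{dis}(D(\mu)^\omega)\ge\mu$ for every infinite $\mu$.

*Proof.* Suppose $D(\mu)^\omega=\bigcup_{i<\lambda}D_i$ with every $D_i$ discrete and $\lambda<\mu$. For each $x$ fix $i(x)$ with $x\in D_{i(x)}$, and fix $n(x)$ such that $x$ is the only point of $D_{i(x)}$ extending $x{\restriction}n(x)$. The pair $(i(x),x{\restriction}n(x))$ determines $x$. For $s\in\mu^{<\omega}$ put $P_s=\{x:x{\restriction}n(x)=s\}$. On $P_s$ the map $x\mapsto i(x)$ is injective, so $|P_s|\le\lambda$.

Now build a point $x$ that avoids every $P_s$ it could belong to. Given $s=x{\restriction}n$, choose $x(n)\in\mu\setminus\{p(n):p\in P_s\}$, which is possible because $|P_s|\le\lambda<\mu$. Then $x\notin P_{x{\restriction}n}$ for every $n$. But $x\in P_{x{\restriction}n(x)}$ by definition, a contradiction. $\square$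

Here is a first test of the question outside the metrizable world. Let $\kappa=\kappa^\omega$ be infinite and let $A(\kappa)$ be the one-point compactification of $D(\kappa)$. The compact space $A(\kappa)^\omega$ contains $D(\kappa)^\omega$ as a dense completely metrizable subspace, so $\mathrm{dis}(A(\kappa)^\omega)\ge\kappa$ by Lemma B. Since $|A(\kappa)^\omega|=\kappa^\omega=\kappa$, the inequality $\mathrm{dis}\ge\Delta$ holds for it.

## How far weight and category reach: $\mu\le\mathrm{dis}(X)<\Delta(X)\le2^{\mu}$

**Theorem 2 (ZFC).** Let $X$ be a non-empty compact space with a dense Baire metrizable subspace $M$, and let $\mu=\min\{w(M\cap U):U\ne\emptyset\text{ open in }X\}$. If $\mathrm{dis}(X)<\Delta(X)$, then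

1. $\mu\le\mathrm{dis}(X)$, and $\mu<\mathrm{dis}(X)$ if $cf(\mu)=\omega$;
2. $\Delta(X)\le2^\mu\le2^{\mathrm{dis}(X)}$;
3. no non-empty open subset of $X$ is separable. (This part holds for any non-empty compact $X$ with $\mathrm{dis}(X)<\Delta(X)$.)

We use one textbook fact (Engelking, *General Topology*, Thm. 1.5.7): for every infinite regular space $Y$,
$$w(Y)\le2^{d(Y)}.\qquad(1)$$
The reason is short. Let $D$ be dense with $|D|=d(Y)$. For $V$ open, $\overline V=\overline{V\cap D}$, so there are at most $2^{|D|}$ sets of the form $\mathrm{int}\,\overline V$. They form a base: if $x\in O$ with $O$ open, regularity gives an open $V$ with $x\in V\subseteq\overline V\subseteq O$, and then $x\in\mathrm{int}\,\overline V\subseteq O$.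

*Proof of Theorem 2.* Put $\lambda=\mathrm{dis}(X)<\Delta(X)$.

**Step 1.** This step excludes degenerate cases. $X$ has no isolated points, for otherwise $\Delta(X)=1\le\lambda$. Hence every non-empty open set of $X$ is infinite, because a finite non-empty open set in a Hausdorff space consists of isolated points.

Next, $\mu$ is infinite. Suppose $w(M\cap U)$ is finite for some non-empty open $U$. Since $M$ is dense, $M\cap U\ne\emptyset$; a Hausdorff space with a finite base is finite, so $M\cap U$ is finite, hence discrete. It is open in $M$, so $M$ has an isolated point $p$, say $\{p\}=M\cap V$ with $V$ open in $X$. The set $V\setminus\{p\}$ is open and misses $M$, so it is empty by density. Thus $V=\{p\}$ and $p$ is isolated in $X$, a contradiction.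

**Step 2.** This step bounds $\Delta(X)$ from above, by counting as in Proposition A. Choose a non-empty open $U$ with $w(M\cap U)=\mu$. Since $M\cap U$ is dense in $U$, it is dense in $\overline U$, so $d(\overline U)\le d(M\cap U)\le\mu$. The space $\overline U$ is compact, hence regular, and infinite, so $w(\overline U)\le2^\mu$ by (1), and discrete subsets of $U$ have size at most $2^\mu$. Covering $U$ by $\lambda$ discrete sets gives
$$\lambda<\Delta(X)\le|U|\le\lambda\cdot2^\mu=\max\{\lambda,2^\mu\}.\qquad(2)$$
So the maximum is not $\lambda$, and $\Delta(X)\le2^\mu$.

**Step 3.** This step shows that few uniformly separated sets cover only a nowhere dense part of $M$. Fix a metric on $M$ and write $M=\bigcup_{i<\lambda}E_i$ with $E_i$ discrete. For $n\ge1$ let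
$$E_{i,n}=\{x\in E_i:B(x,1/n)\cap E_i=\{x\}\}.$$
Distinct points of $E_{i,n}$ have distance at least $1/n$, and $E_i=\bigcup_{n\ge1}E_{i,n}$ because $E_i$ is discrete.

*Claim.* If $J\subseteq\lambda$, $|J|<\mu$ and $n\ge1$, then $N=\bigcup_{i\in J}E_{i,n}$ is nowhere dense in $M$.

Otherwise $N$ is dense in some non-empty open $O\subseteq M$. We may shrink $O$ to have diameter less than $1/n$, and $N\cap O$ is still dense in $O$. Now $|E_{i,n}\cap O|\le1$ for each $i\in J$, so $|N\cap O|\le|J|<\mu$ and $d(O)<\mu$. It follows that $w(O)<\mu$. If $d(O)$ is infinite, then $w(O)=d(O)$. If $d(O)$ is finite, a finite dense set is closed, so $O$ is finite and $w(O)$ is finite, while $\mu$ is infinite. But $O=M\cap U$ for some non-empty open $U\subseteq X$, so $w(O)\ge\mu$ by the definition of $\mu$, a contradiction.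

**Step 4.** This step proves part 1 by category. $M$ is a non-empty Baire space. If $\lambda<\mu$, the claim with $J=\lambda$ shows that $M=\bigcup_{n\ge1}\bigcup_{i<\lambda}E_{i,n}$ is a countable union of nowhere dense sets, a contradiction. So $\lambda\ge\mu$. If $\lambda=\mu$ and $cf(\mu)=\omega$, write $\mu=\sup_k\mu_k$ with cardinals $\mu_k<\mu$, $k<\omega$. Then $M=\bigcup_{n,k}\bigcup_{i<\mu_k}E_{i,n}$ is again a countable union of nowhere dense sets, a contradiction. This is part 1. Since $\mu\le\lambda$, we also get $2^\mu\le2^\lambda$, which with Step 2 completes part 2.

**Step 5.** This step proves part 3, and uses only that $X$ is non-empty, compact and $\lambda<\Delta(X)$. As in Step 1, $X$ has no isolated points, and $\lambda\ge\mathfrak c$ by Gruenhage's theorem. Suppose $U\ne\emptyset$ is open and separable. Then $\overline U$ is separable, regular and infinite, so $w(\overline U)\le2^\omega=\mathfrak c$ by (1), and discrete subsets of $U$ have size at most $\mathfrak c$. Therefore $\Delta(X)\le|U|\le\lambda\cdot\mathfrak c=\lambda$, a contradiction. $\blacksquare$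

Where does this approach to $\mathrm{dis}(X)\ge\Delta(X)$ stop? For compact metrizable $X$, discrete sets have size at most $w(X)=\omega$, and (2) closes. Now the bound on discrete sets is $2^\mu$ rather than $\mu$, so (2) gives a contradiction only if $\lambda\ge2^\mu$, whereas category gives only $\lambda\ge\mu$. Nor can an argument inside $M$ do better in general. With $U$ as in Step 2, $M\cap U$ has a dense set of size at most $\mu$ and each of its points is the limit of a sequence from that set, so $|M\cap U|\le\mu^\omega$. If $\mu^\omega=\mu$, then $M\cap U$ is covered by $\mu$ singletons, and any larger lower bound must come from $X\setminus M$.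

So we look for a compact $X$, with $\mu^\omega=\mu$, such that $M$ is dense of size $\mu$, every non-empty open set contains more than $\mu$ points of $X\setminus M$, and $X\setminus M$ is nevertheless a union of at most $\mu$ discrete sets.

## A tree with many branches and few levels

We first drop the condition on non-empty open sets, allow isolated points, and ask for a compact space with more than $\mu$ points, a dense set of $\mu$ isolated points, and a cover by at most $\mu$ discrete sets. The levels of a tree will be the discrete sets.

**Definition.** Let $\mu\ge2$ be a cardinal and $\theta$ an infinite cardinal. Let $T=\bigcup_{\alpha\le\theta}\mu^\alpha$ be the tree of all sequences of length at most $\theta$ in $\mu$, ordered by extension. The interval topology on $T$ has as base $\{\emptyset\}$ (the singleton of the empty sequence) and all sets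
$$(s,t]=\{u:s\subsetneq u\subseteq t\},\qquad s\subsetneq t.$$

This is a base: if $u\in(s,t]\cap(s',t']$, then $s,s'\subsetneq u$ are comparable; with $r$ the longer of them, $u\in(r,u]\subseteq(s,t]\cap(s',t']$.

**Example.** Take $\mu=2$, $\theta=\omega$, and call the tree $T_0$. The finite sequences are isolated. An infinite sequence $x$ has the neighborhoods $\{x\}\cup\{x{\restriction}n:n\ge k\}$. The top level is discrete, so $T_0$ is a union of two discrete sets although it has $\mathfrak c$ points.

**Lemma C.** With the interval topology, $T$ is Hausdorff and the sets $(s,t]$ are compact and open. The isolated points are exactly $\emptyset$ and the sequences of successor length, and they are dense. Each level $\mu^\alpha$, $\alpha\le\theta$, is discrete.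

*Proof.* *Hausdorff.* Let $t\ne t'$. If $t\subsetneq t'$, then $(t,t']$ is a neighborhood of $t'$ disjoint from every basic neighborhood of $t$ of the form $(r,t]$ (or from $\{\emptyset\}$ if $t=\emptyset$). If $t,t'$ are incomparable, let $\delta$ be least with $t(\delta)\ne t'(\delta)$ and $s=t{\restriction}\delta=t'{\restriction}\delta$. A point $u$ of $(s,t]\cap(s,t']$ would have length greater than $\delta$ and satisfy $t(\delta)=u(\delta)=t'(\delta)$, which is impossible. So these two neighborhoods are disjoint.

*Compactness.* The map $u\mapsto|u|$ is a bijection from $(s,t]$ onto the ordinal interval $(|s|,|t|]$. A non-empty set $(s,t]\cap(s',t']$ equals $(r,v]$, where $r$ is the longer of $s,s'$ and $v$ is the longest common initial segment of $t,t'$; its image is $(|r|,|v|]$, which is open. Conversely, the intervals $(\alpha,\beta]$ with $|s|\le\alpha<\beta\le|t|$ form a base of $(|s|,|t|]$, and each is the image of $(t{\restriction}\alpha,t{\restriction}\beta]$. So the map is a homeomorphism, and $(|s|,|t|]=[|s|+1,|t|]$ is compact.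

*Isolated points.* $\{\emptyset\}$ is open. If $|t|=\alpha+1$, then $\{t\}=(t{\restriction}\alpha,t]$ is open. If $|t|$ is a non-zero limit, every basic set $(s,t']\ni t$ also contains $t{\restriction}(|s|+1)\ne t$, so $t$ is not isolated. The isolated points are dense because $(s,t]$ contains $s^\frown t(|s|)$.

*Levels.* For $t\ne\emptyset$ and any $s\subsetneq t$, $(s,t]\cap\mu^{|t|}=\{t\}$. The level $\mu^0=\{\emptyset\}$ is a single point. $\square$

**Choice of parameters.** From now on $\mu$ is infinite, $\mu^\omega=\mu$, and $\theta$ is the least cardinal with $\mu^\theta>\mu$. It exists and $\theta\le\mu$, since $\mu^\mu=2^\mu>\mu$. Also $\theta>\omega$, since $\mu^\kappa\le\mu$ for every $\kappa\le\omega$. By minimality, each level below $\theta$ has at most $\mu$ nodes, while level $\theta$ has more than $\mu$.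

Let $Z=T\cup\{\infty\}$ be the one-point compactification of $T$, let $I$ be the set of isolated points of $Z$, and let $Z'=Z\setminus I$.

**Lemma D.** $Z$ is compact, Hausdorff and zero-dimensional, $I$ is dense in $Z$, and
$$|I|=\mu,\qquad|Z'|=|Z|=\mu^\theta,\qquad\mathrm{dis}(Z')\le\theta\le\mu.$$

*Proof.* By Lemma C, $T$ is locally compact and Hausdorff, so $Z$ is compact and Hausdorff. The compact open sets of $T$ are clopen in $Z$ and form neighborhood bases at the points of $T$. If $O$ is an open neighborhood of $\infty$, then $Z\setminus O$ is compact in $T$, hence contained in a finite union $L$ of compact open sets, and $Z\setminus L\subseteq O$ is a clopen neighborhood of $\infty$. So $Z$ is zero-dimensional.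

$T$ is not compact: $\{\emptyset\}$ and the sets $\{u\ne\emptyset:u(0)=\xi\}$, $\xi<\mu$, are non-empty, open and pairwise disjoint, and they cover $T$. (Each set of the second kind is the union of the $(\emptyset,t]$ with $t(0)=\xi$.) Hence $\infty$ is not isolated and $T$ is dense in $Z$. As $T$ is open in $Z$, the set $I$ is the set of isolated points of $T$. It is dense in $T$, hence in $Z$.

Since $\theta$ is an infinite cardinal, it is a limit ordinal, so all points of $I$ have length below $\theta$. Thus $\mu\le|I|\le\sum_{\alpha<\theta}\mu^{|\alpha|}\le\theta\cdot\mu=\mu$, where the lower bound comes from the sequences of length $1$. The level $\mu^\theta$ lies in $Z'$, and the rest of $Z$ has size at most $\mu$ by the same sum, so $|Z'|=|Z|=\mu^\theta$. Finally, $Z'$ is covered by $\{\infty\}$ and the levels $\mu^\alpha$ with $\alpha\le\theta$ a non-zero limit. These are at most $\theta$ discrete sets. $\square$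

Only the isolated points of $Z$ are now in the way: they make $\Delta(Z)=1$.

## The power $Z^\omega$ has too large a discretely uncoverable part

The natural way to destroy isolated points is to take the power $Z^\omega$. It is compact, zero-dimensional and has no isolated points, and $I^\omega\cong D(\mu)^\omega$ is a dense completely metrizable subspace. It is not a counterexample, however. Let $L=\mu^\theta$ be the top level and write $\nu=|L|$ for the cardinal $\mu^\theta$. Since $L$ is discrete, the subspace $L^\omega$ of $Z^\omega$ is a copy of $D(\nu)^\omega$, and Lemma B gives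
$$\mathrm{dis}(Z^\omega)\ge\mathrm{dis}(D(\nu)^\omega)\ge\nu=\nu^\omega=|Z^\omega|\ge\Delta(Z^\omega),$$
where $\nu^\omega=\mu^{\theta\cdot\omega}=\nu$ and $|Z|=\nu$.

The trouble comes from points with infinitely many entries in $Z'$. An entry in $I$ is cheap: there are only $\mu$ of these, and $\mu^\omega=\mu$ sequences of them. One entry in $Z'$ is affordable too, since $Z'$ is a union of at most $\mu$ discrete sets. So we let a sequence continue only as long as its entries are isolated, and stop it at the first entry in $Z'$.

## Stopping a sequence at its first non-isolated entry

In this section $Z$ is any compact Hausdorff space whose set $I$ of isolated points is infinite and dense, and $Z'=Z\setminus I$. We have $Z'\ne\emptyset$, since an infinite compact space is not discrete. We write $I^{<\omega}$ for the set of finite sequences in $I$.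

**Definition.** Let
$$X(Z)=I^\omega\cup\{s^\frown z:s\in I^{<\omega},\ z\in Z'\}.$$
For $s\in I^{<\omega}$ of length $n$ and $W\subseteq Z$ put
$$[s,W]=\{x\in X(Z):s\subset x,\ x(n)\in W\},\qquad[s]=[s,Z].$$
The topology of $X=X(Z)$ has as base the family $\mathcal B$ of all $[s,W]$ with $s\in I^{<\omega}$ and $W$ open in $Z$.

If $x\in X$ extends $s\in I^{<\omega}$, then $x(|s|)$ is defined, because no element of $X$ lies in $I^{<\omega}$. For $e\in I$ we have $[s,\{e\}]=[s^\frown e]$. The following observation will be used twice:
$$\text{no element of }X\text{ is a proper initial segment of an element of }X\text{ or of a sequence in }I^{<\omega}.\qquad(3)$$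
Indeed, a finite element of $X$ ends with an entry in $Z'$, and neither elements of $X$ at non-final positions nor sequences in $I^{<\omega}$ have such entries.

**Example.** Let $Z=\omega\cup\{\infty\}$ be a convergent sequence, so $I=\omega$ and $Z'=\{\infty\}$. Then $X(Z)$ consists of $\omega^\omega$ and the points $s^\frown\infty$, and a neighborhood base at $s^\frown\infty$ is given by the sets $\{s^\frown\infty\}\cup\bigcup_{n\ge k}[s^\frown n]$. There is a countable base, and every non-empty open set is infinite since it contains some $[s]$. By Lemma E below, $X(Z)$ is compact, Hausdorff and zero-dimensional. A compact zero-dimensional space with a countable base and no isolated points is a Cantor set, so $X(Z)$ is a Cantor set.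

**Lemma E.** $X=X(Z)$ has the following properties.

* (a) $X$ is a compact Hausdorff space, and it is zero-dimensional if $Z$ is.
* (b) $I^\omega$ is dense in $X$, and its subspace topology is the product topology with $I$ discrete. In particular it is completely metrizable.
* (c) $|Z'|\le\Delta(X)\le|X|=|I|^\omega+|I|\cdot|Z'|$.
* (d) $\mathrm{dis}(X)\le|I|^\omega+|I|\cdot\mathrm{dis}(Z')$.

*Proof.*

**Step 1.** This step checks that $\mathcal B$ is a base of a topology. First, $[s,W]\cap[s,V]=[s,W\cap V]$. If $s\subsetneq t$ and $|s|=n$, every $x$ extending $t$ has $x(n)=t(n)$, so $[s,W]\cap[t,V]$ is $[t,V]$ when $t(n)\in W$, and $\emptyset$ otherwise. If $s,t$ are incomparable, the intersection is empty. So $\mathcal B$ is closed under finite intersections, and $X=[\emptyset,Z]\in\mathcal B$.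

**Step 2.** This step finds clopen sets, for zero-dimensionality. Let $s\in I^{<\omega}$ and $x\in X\setminus[s]$. By (3), $x$ is not a proper initial segment of $s$, and $x\neq s$ since $s\notin X$. So there is a least $k<|s|$ with $x(k)$ defined and $x(k)\ne s(k)$, and $x\in[s{\restriction}k,Z\setminus\{s(k)\}]$. Conversely, no point of such a set extends $s$. Hence
$$X\setminus[s]=\bigcup_{k<|s|}[s{\restriction}k,\,Z\setminus\{s(k)\}]$$
is open, and $[s]$ is clopen. If $W$ is clopen in $Z$, then $X\setminus[s,W]=(X\setminus[s])\cup[s,Z\setminus W]$ is open, so $[s,W]$ is clopen. If $Z$ is zero-dimensional, every $[s,W]$ with $W$ open is a union of sets $[s,W_i]$ with $W_i$ clopen, so $X$ is zero-dimensional.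

**Step 3.** This step proves that $X$ is Hausdorff. Let $x\ne y$ in $X$. By (3) neither properly extends the other, so there is a least $n$ at which both are defined and differ. Put $s=x{\restriction}n=y{\restriction}n$; its entries are non-final entries of $x$, so $s\in I^n$. Choose disjoint open $W\ni x(n)$ and $V\ni y(n)$ in $Z$. The disjoint sets $[s,W]$ and $[s,V]$ separate $x$ and $y$.

**Step 4.** This step proves compactness, by collapsing the power $Z^\omega$ onto $X$. Define $q:Z^\omega\to X$ as follows. If $y\in I^\omega$, let $q(y)=y$. Otherwise let $k$ be least with $y(k)\in Z'$, and let $q(y)=y{\restriction}(k+1)$. The map is onto: $x\in I^\omega$ is $q(x)$, and $s^\frown z=q(s^\frown z^\frown z^\frown z^\frown\cdots)$. It is continuous because, for $s\in I^n$ and $W$ open in $Z$,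
$$q^{-1}([s,W])=\{y\in Z^\omega:y{\restriction}n=s,\ y(n)\in W\}.$$
To see this, suppose $y{\restriction}n=s$ and $y(n)\in W$. The first $n$ entries of $y$ are in $I$, so $q(y)$ has length at least $n+1$ and agrees with $y$ on its first $n+1$ entries. Hence $q(y)\in[s,W]$. Conversely, $q(y)$ is an initial segment of $y$, so $q(y)\in[s,W]$ implies that $y$ extends $s$ and $y(n)\in W$. The set on the right is open in $Z^\omega$ because each $\{s(i)\}$ is open in $Z$. As $Z^\omega$ is compact by Tychonoff's theorem, so is its continuous image $X$. This completes (a).

**Step 5.** This step proves (b). If $[s,W]$ is non-empty, then $W$ is a non-empty open set, so there is $e\in W\cap I$ by density of $I$, and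
$$[s^\frown e]\subseteq[s,W].\qquad(4)$$
The set $[s^\frown e]$ contains points of $I^\omega$, so $I^\omega$ is dense. The trace of $[s,W]$ on $I^\omega$ is $\bigcup_{e\in W\cap I}\{x\in I^\omega:s^\frown e\subset x\}$, which is open in the product topology. The trace of $[s]$ is $\{x\in I^\omega:s\subset x\}$, and these sets form a base of the product topology. So the two topologies agree. A countable product of discrete spaces is completely metrizable.

**Step 6.** This step counts points. Since $I$ is infinite, $|I^{<\omega}|=|I|$, which gives the formula for $|X|$. By (4) every non-empty open subset of $X$ contains some $[s]$, and $[s]\supseteq\{s^\frown z:z\in Z'\}$ has at least $|Z'|$ points. So $|Z'|\le\Delta(X)\le|X|$, which is (c).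

**Step 7.** This step covers $X$ by discrete sets. Let $D\subseteq Z'$ be discrete and $s\in I^{<\omega}$. Then $\{s^\frown d:d\in D\}$ is discrete in $X$: if $W$ is open in $Z$ with $W\cap D=\{d\}$, then $[s,W]$ meets this set only in $s^\frown d$. Cover $I^\omega$ by its singletons and, for each of the $|I|$ many $s$, cover $\{s^\frown z:z\in Z'\}$ by $\mathrm{dis}(Z')$ such sets. This is (d). $\square$

Estimate (d) also shows why we want $\mu^\omega=\mu$: the sequences in $I$ are covered one by one. Take the toy tree $T_0$ and its one-point compactification $Z_0$. (It is a compactification in which $\infty$ is not isolated: the top level of $T_0$ is infinite and discrete, and it is closed because its complement consists of isolated points; so $T_0$ is not compact.) Its set $I_0$ of isolated points is countable. Hence $X(Z_0)$ is compact with the dense separable subspace $I_0^\omega$, and part 3 of Theorem 2 gives $\mathrm{dis}(X(Z_0))\ge\Delta(X(Z_0))$. The lengths of the branches have to go beyond $\omega$.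

## Proof of Theorem 1

Let $\mu^\omega=\mu$, let $\theta$ and $Z$ be as in Lemma D, and let $X=X(Z)$. (The examples in the statement are legitimate: $\mathfrak c^\omega=2^{\omega\cdot\omega}=\mathfrak c$, and for $\kappa\ge2$ the cardinal $\kappa^\omega$ is infinite with $(\kappa^\omega)^\omega=\kappa^\omega$.)

**Step 1.** This step shows that $X$ is a counterexample. By Lemma E(a) and (b), $X$ is compact, Hausdorff and zero-dimensional, and $M=I^\omega\cong D(\mu)^\omega$ is dense and completely metrizable, hence Baire. By Lemma E(c) and Lemma D,
$$|X|=\mu^\omega+\mu\cdot\mu^\theta=\mu^\theta,\qquad\mu^\theta=|Z'|\le\Delta(X)\le|X|=\mu^\theta,$$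
so $\Delta(X)=|X|=\mu^\theta$. By Lemma E(d),
$$\mathrm{dis}(X)\le\mu^\omega+\mu\cdot\mu=\mu<\mu^\theta=\Delta(X).$$
With $\mu=\mathfrak c$ this answers both forms of the question negatively.

**Step 2.** This step computes $\mathrm{dis}(X)$ exactly. By Lemma B, $\mathrm{dis}(X)\ge\mathrm{dis}(M)\ge\mu$. So $\mathrm{dis}(X)=\mu$.

**Step 3.** This step reads off the case $\mu=\mathfrak c$. For every infinite $\kappa$, $\mathfrak c^\kappa=2^{\omega\cdot\kappa}=2^\kappa$, and $\theta$ is infinite. So $\theta$ is the least cardinal with $2^\theta>\mathfrak c$, and $\Delta(X)=2^\theta$. $\blacksquare$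

## Sharpness, and the possible pairs under GCH

The bound $\Delta(X)\le2^{\mathrm{dis}(X)}$ of Theorem 2 is attained in Theorem 1 whenever $\mu>\omega$ and $\mu^{<\mu}=\mu$. In that case $\mu^\omega=\mu$ since $\omega<\mu$. For $\kappa<\mu$ we have $\mu^\kappa\le\mu^{<\mu}=\mu$, while $\mu^\mu=2^\mu>\mu$, so $\theta=\mu$ and $\Delta(X)=\mu^\mu=2^\mu$. For example, under CH take $\mu=\omega_1$: here $\omega_1^{\omega}=(2^\omega)^\omega=2^\omega=\omega_1$, and we get $\mathrm{dis}(X)=\omega_1$ and $\Delta(X)=2^{\omega_1}$. By Easton's theorem, $2^{\omega_1}$ can consistently be arbitrarily large together with CH.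

**Corollary 3 (GCH).** Under GCH, the pairs $(\mathrm{dis}(X),\Delta(X))$ with $\mathrm{dis}(X)<\Delta(X)$, where $X$ is non-empty compact with a dense Baire metrizable subspace, are exactly the pairs $(\mu,\mu^+)$ with $\mu$ an infinite cardinal and $cf(\mu)>\omega$.

*Proof.*

**Step 1.** This step shows that no other pairs occur. Let $X$ be such a space with $\mathrm{dis}(X)<\Delta(X)$, and let $\mu$ be as in Theorem 2. It is infinite, by Step 1 of the proof of that theorem. Theorem 2 and GCH give
$$\mu\le\mathrm{dis}(X)<\Delta(X)\le2^\mu=\mu^+.$$
So $\mathrm{dis}(X)=\mu$ and $\Delta(X)=\mu^+$. If $cf(\mu)$ were $\omega$, part 1 of Theorem 2 would give $\mu<\mathrm{dis}(X)$, which is false. Hence $cf(\mu)>\omega$.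

**Step 2.** This step realizes all these pairs. Let $\mu$ be infinite with $cf(\mu)>\omega$. Then $\mu$ is uncountable, and every function from $\omega$ to $\mu$ has range bounded by some $\alpha<\mu$. So $\mu^\omega\le\sum_{\alpha<\mu}|\alpha|^\omega$. For $\alpha<\mu$ the cardinal $\rho=\max\{|\alpha|,\omega\}$ is below $\mu$, and $|\alpha|^\omega\le2^{\rho}=\rho^+\le\mu$ by GCH. Therefore $\mu^\omega=\mu$. Theorem 1 gives a compact $X$ with a dense completely metrizable, hence Baire, subspace such that $\mathrm{dis}(X)=\mu$ and $\Delta(X)=\mu^\theta$. Since $\theta\le\mu$,
$$\mu<\mu^\theta\le\mu^\mu=2^\mu=\mu^+,$$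
so $\Delta(X)=\mu^+$. $\blacksquare$
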